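\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Ovoids and extensions of Tits quadrangles of pointed conics}


\begin{abstract}
Let $q$ be even and let $\mathcal O$ be a pointed conic of ${\rm PG}(2,q)$. We prove that for $q\ge 16$ every ovoid of the Tits quadrangle $T_2(\mathcal O)$ contains the point $(\infty)$, and that $T_2(\mathcal O)$ is not a proper subquadrangle of a generalized quadrangle of order $(s,q)$. This confirms a conjecture of Monzillo, Penttila and Siciliano. The bound is sharp: for $q=2,4,8$ such extensions exist. The proof attaches to an ovoid missing $(\infty)$ a set of $q(q-1)/2$ points of the affine plane that is met by each member of a three-parameter family of curves in $0$, $q/4$, $q/2$ or $3q/4$ points. The first three moments of these intersection numbers can be computed, and they are compatible only if $q\le 8$.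
\end{abstract}

\section{The question and the results}

Throughout, $q=2^h$ with $h\ge1$.

\subsection{Definitions}
A \emph{generalized quadrangle} (GQ) of order $(s,t)$ is a point-line incidence structure in which each line is incident with $s+1$ points, each point is incident with $t+1$ lines, two distinct points are incident with at most one common line, and for every point $x$ and every line $\ell$ not incident with $x$ there is a unique pair $(y,m)$ with $x\,{\rm I}\,m\,{\rm I}\,y\,{\rm I}\,\ell$. Interchanging points and lines gives the dual, a GQ of order $(t,s)$. A \emph{subGQ} of a GQ $\mathcal S'$ is a GQ $\mathcal S$ whose points and lines are subsets of those of $\mathcal S'$, with the induced incidence; it is \emph{proper} if $\mathcal S\ne\mathcal S'$. An \emph{ovoid} (respectively, a \emph{spread}) of a GQ is a set of points (lines) such that each line (point) is incident with exactly one of them.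

In ${\rm PG}(2,q)$ an \emph{oval} is a set of $q+1$ points, no three collinear. A \emph{tangent} is a line meeting it in exactly one point. Every (nondegenerate) conic $\mathcal C$ is an oval, and since $q$ is even its $q+1$ tangents pass through a common point $n$, the \emph{nucleus} of $\mathcal C$. So the lines through $n$ are exactly the tangents of $\mathcal C$, and $\mathcal C\cup\{n\}$ is a set of $q+2$ points, no three collinear: a \emph{hyperoval}. Removing any point from a hyperoval leaves an oval. Removing $n$ gives back the conic. Removing a point $P\in\mathcal C$ gives the \emph{pointed conic}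
\[
\mathcal O=(\mathcal C\setminus\{P\})\cup\{n\}.
\]

Every oval $\mathcal O$ gives a GQ. Embed ${\rm PG}(2,q)$ as a plane $\pi$ of ${\rm PG}(3,q)$. The \emph{Tits quadrangle} $T_2(\mathcal O)$ is the GQ of order $(q,q)$ with the following elements.
\begin{itemize}
\item Points: (i) the points of ${\rm PG}(3,q)\setminus\pi$, called affine points; (ii) the planes of ${\rm PG}(3,q)$ meeting $\pi$ in a tangent of $\mathcal O$; (iii) a symbol $(\infty)$.
\item Lines: (a) the lines of ${\rm PG}(3,q)$ not contained in $\pi$ that meet $\pi$ in a point of $\mathcal O$; (b) the points of $\mathcal O$.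
\end{itemize}
An affine point is incident only with the lines of type (a) containing it. A point of type (ii) is incident with the lines of type (a) contained in it and with the unique point of $\mathcal O$ it contains. The point $(\infty)$ is incident with all lines of type (b) and with no others.

\subsection{The question}
When is $T_2(\mathcal O)$ a proper subGQ of a larger GQ? One source of examples is three-dimensional. An ovoid $\Omega$ of ${\rm PG}(3,q)$ gives a GQ $T_3(\Omega)$ of order $(q,q^2)$, and $T_2(\mathcal O)$ lies in it whenever $\mathcal O$ is a plane section of $\Omega$ (the details are in Section~\ref{sec:cons}). For a conic one takes an elliptic quadric. For a pointed conic the small fields also give examples: when $q=2$ or $4$ a pointed conic is itself a conic, and when $q=8$ it is a plane section of the Tits ovoid. For larger $q$, Monzillo, Penttila and Siciliano \cite{MPS} posed the following.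

\medskip
\noindent\textbf{Conjecture \cite{MPS}.} \emph{If $\mathcal O$ is a pointed conic in ${\rm PG}(2,q)$, $q\ge16$ even, then $T_2(\mathcal O)$ is not a proper subGQ of a GQ of order $(s,q)$.}
\medskip

We prove it. Let $\mathcal O=(\mathcal C\setminus\{P\})\cup\{n\}$ be a pointed conic as above, write $S=T_2(\mathcal O)$, and let $[\infty]$ be the line of type (b) given by the point $n\in\mathcal O$.

\begin{theorem}\label{thm:ovoids}
If $q\ge16$, every ovoid of $S$ contains $(\infty)$ and every spread of $S$ contains $[\infty]$.
\end{theorem}

\begin{theorem}\label{thm:main}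
If $q\ge16$, then $S$ is not a proper subGQ of a GQ of order $(s,q)$.
\end{theorem}

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] $S$ is isomorphic to a proper subGQ of some GQ of order $(s,q)$ if and only if $q\in\{2,4,8\}$. The same holds with order $(q,t)$ in place of $(s,q)$.
\item[(b)] For $q\ge16$ the ovoids of $T_2(\mathcal O)$ correspond bijectively to the ovoids of $T_2(\mathcal C)$ containing $(\infty)$: both have the form $\{(\infty)\}\cup B$, with the same sets $B$ of affine points.
\item[(c)] An ovoid of ${\rm PG}(3,q)$, $q\ge16$ even, has no pointed conic as a plane section.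
\end{enumerate}
\end{theorem}

By part (a) the conclusion of Theorem~\ref{thm:main} fails for every even $q<16$, so the hypothesis $q\ge16$ cannot be weakened.

Theorem~\ref{thm:ovoids} does not say that there are no ovoids. For every $q$ there are ovoids containing $(\infty)$: the hyperoval $\mathcal O\cup\{P\}$ has $(q+2)(q+1)/2$ secants, so $q^2+q+1-(q+2)(q+1)/2=q(q-1)/2>0$ lines of $\pi$ miss it. If a plane $\sigma\ne\pi$ passes through such a line, then $(\infty)$ together with the affine points of $\sigma$ is an ovoid, because every line of type (a) meets $\sigma$ in exactly one affine point.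

\subsection{The idea}
Suppose $S$ is a proper subGQ of a GQ $S'$ of order $(s,q)$. A line of $S'$ outside $S$ cuts out a spread of $S$, namely the lines of $S$ that meet it, and the outside line can be chosen so that this spread does not contain $[\infty]$. Since $S$ is self-dual, there is then an ovoid $\theta$ of $S$ not containing $(\infty)$.

Such an ovoid is studied through the projection of its affine points from the special point $P$. In suitable coordinates this is a set $E$ of $q(q-1)/2$ points of the plane. It turns out that $E$ describes the external lines of a hyperoval, and this makes $E$ very regular. The decisive fact is that each of the $q^2(q-1)$ curves $w=\alpha x^2+\gamma x+\delta$ with $\gamma\ne0$ meets $E$ in $Aq/4$ points, where $A\in\{0,1,2,3\}$. Three points with different $x$ lie on exactly one curve $w=\alpha x^2+\gamma x+\delta$, and the hyperoval tells us how often this curve has $\gamma=0$. So the first three moments of $A$ can be computed. Together with the total number of curves they determine how often each of the four values occurs. The sum over all curves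
\[
\sum (A-1)(A-2)(A-3)=2(q-1)(q-8)
\]
isolates the value $A=0$. Its terms are $-6$ or $0$, so $q\le 8$.

\section{Coordinates and self-duality}\label{sec:coord}

All conics are projectively equivalent and the group of a conic is transitive on its points. A collineation of $\pi$ extends to ${\rm PG}(3,q)$, so up to isomorphism of $S$ we may take
\[
\mathcal C=\{(1,t^2,t):t\in\mathbb F_q\}\cup\{(0,1,0)\},\qquad n=(0,0,1),\qquad P=(0,1,0),
\]
and then $\mathcal O=\{(1,t^2,t):t\in\mathbb F_q\}\cup\{(0,0,1)\}$. Since $\mathcal O\cup\{P\}$ is a hyperoval, the $q+1$ lines joining $P$ to the points of $\mathcal O$ are distinct tangents of $\mathcal O$. Each point of $\mathcal O$ is on only one tangent (it is on $q+1$ lines, of which $q$ join it to the other points of $\mathcal O$). So the tangents of $\mathcal O$ are exactly the lines through $P$.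

Let $\pi$ be the plane at infinity of ${\rm AG}(3,q)$ with coordinates $(x,y,z)$. The lines of type (a) in direction $(1,t^2,t)$ are $y=t^2x+b$, $z=tx+c$; those in direction $n$ have $x$ and $y$ constant. The planes of type (ii) are those parallel to the $y$-axis (the direction $P$); they have equations $z=tx+c$ or $x=c$. Squaring is a bijection of $\mathbb F_q$, so we may use $w=z^2$ in place of $z$, and put $k=t^2$, $e=c^2$. The equation $z=tx+c$ becomes $w=kx^2+e$, and $S$ is described as follows.
\begin{itemize}
\item Points: the affine points $(x,y,w)$; the planes $(k,e)$, with equation $w=kx^2+e$; the planes $(c)$, with equation $x=c$; and $(\infty)$.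
\item Lines: $[k,b,e]=\{(x,kx+b,kx^2+e):x\in\mathbb F_q\}$; $[x,y]=\{(x,y,w):w\in\mathbb F_q\}$; $[k]$, which is the point $(1,k,\sqrt k)$ of $\mathcal O$; and $[\infty]$, which is the point $n$. (For a line of type (a) we list its affine points.)
\item Incidence: $(x,y,w)$ is on $[k,b,e]$ iff $y=kx+b$ and $w=kx^2+e$, and it is on $[x,y]$. The point $(k,e)$ is on $[k]$ and on $[k,b,e]$ for all $b$. The point $(c)$ is on $[\infty]$ and on $[c,y]$ for all $y$. The point $(\infty)$ is on $[\infty]$ and on all $[k]$. There are no other incidences.
\end{itemize}
Here all entries other than $\infty$ are in $\mathbb F_q$, and the number of entries in a symbol shows which kind of object it is. There are $(q+1)q^2+(q+1)=(q+1)(q^2+1)$ lines.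

Two consequences will be used. First, if $x\ne x'$, then
\begin{equation}\label{eq:coll}
(x,y,w)\text{ and }(x',y',w')\text{ are collinear in }S\iff w+w'=(x+x')(y+y'),
\end{equation}
and the common line is then the line $[k,b,e]$ through $(x,y,w)$ with $k=(y+y')/(x+x')$. Indeed, both points are on a line $[k,b,e]$ for some $b,e$ iff $y+y'=k(x+x')$ and $w+w'=k(x^2+x'^2)=k(x+x')^2$, and no line $[\cdot,\cdot]$ contains both. This uses that squaring is additive, and so does the computation in Section~\ref{sec:curves}. Two distinct affine points with the same $x$ are on no common line $[k,b,e]$.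

Second, the translations of ${\rm AG}(3,q)$ fix $\pi$ pointwise and therefore induce automorphisms of $S$ fixing $(\infty)$ and all lines of type (b). The map $(x,y,w)\mapsto(x+a,y,w)$ sends $(c)$ to $(c+a)$. The map $(x,y,w)\mapsto(x,y+\beta,w)$ is a translation in the direction $P$, which lies in every plane of type (ii); so it fixes every point $(k,e)$ and every point $(c)$.

\begin{lemma}\label{lem:dual}
The map $\varphi$ given by
\begin{gather*}
(x,y,w)\mapsto[x^2,w,y^2],\quad (k,e)\mapsto[k,e],\quad (c)\mapsto[c^2],\quad(\infty)\mapsto[\infty],\\
[k,b,e]\mapsto(k,e,b^2),\quad[x,y]\mapsto(x^2,y^2),\quad[k]\mapsto(k),\quad[\infty]\mapsto(\infty)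
\end{gather*}
is a bijection from the points of $S$ to its lines and from the lines to the points, and it preserves incidence and nonincidence.
\end{lemma}

\begin{proof}
Bijectivity holds because squaring is a bijection. The point $(k,e,b^2)$ is on $[x^2,w,y^2]$ iff $e=x^2k+w$ and $b^2=x^2k^2+y^2$, that is, iff $w=kx^2+e$ and $y=kx+b$, that is, iff $(x,y,w)$ is on $[k,b,e]$. The other incidences translate as follows, with equivalence in each row because the incidence rules on both sides demand equality of the same entries.
\[
\begin{array}{rcl}
(x,y,w)\,{\rm I}\,[x,y] &\longleftrightarrow& [x^2,w,y^2]\,{\rm I}\,(x^2,y^2),\\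
(k,e)\,{\rm I}\,[k,b,e] &\longleftrightarrow& [k,e]\,{\rm I}\,(k,e,b^2),\\
(k,e)\,{\rm I}\,[k] &\longleftrightarrow& [k,e]\,{\rm I}\,(k),\\
(c)\,{\rm I}\,[c,y] &\longleftrightarrow& [c^2]\,{\rm I}\,(c^2,y^2),\\
(c)\,{\rm I}\,[\infty] &\longleftrightarrow& [c^2]\,{\rm I}\,(\infty),\\
(\infty)\,{\rm I}\,[k] &\longleftrightarrow& [\infty]\,{\rm I}\,(k),\\
(\infty)\,{\rm I}\,[\infty] &\longleftrightarrow& [\infty]\,{\rm I}\,(\infty).
\end{array}
\]
No other kinds of points and lines are ever incident, on either side.
\end{proof}

\section{A proper extension produces an ovoid missing $(\infty)$}\label{sec:reduction}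

\begin{proposition}\label{prop:reduction}
If $S$ is a proper subGQ of a GQ $S'$ of order $(s,q)$, then $S$ has a spread not containing $[\infty]$, and hence an ovoid not containing $(\infty)$.
\end{proposition}

\begin{proof}
(1) \emph{Every line of $S'$ through a point of $S$ is a line of $S$}, because that point is on $q+1$ lines in both quadrangles. This is where the second parameter $q$ of the order is used.

(2) \emph{$s>q$.} A line of $S$ already has $q+1$ points, so $s\ge q$. Suppose $s=q$. Then every point of $S'$ on a line of $S$ lies in $S$. Let $u$ be a point of $S'$ and $\ell$ a line of $S$. If $u\,{\rm I}\,\ell$, then $u\in S$. Otherwise take $(y,m)$ with $u\,{\rm I}\,m\,{\rm I}\,y\,{\rm I}\,\ell$; then $y\in S$, so $m\in S$ by (1), so $u\in S$. Thus $S$ contains all points of $S'$ and, by (1), all its lines. This contradicts properness.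

(3) \emph{A point $u\notin S$ is on at most one line of $S$.} Suppose $u$ is on distinct lines $\ell,\ell'$ of $S$. Choose a point $x\in S$ on $\ell'$. Since $x\ne u$ and $\ell,\ell'$ already share $u$, the point $x$ is not on $\ell$. In $S$ there is a pair $(y,m)$ with $x\,{\rm I}\,m\,{\rm I}\,y\,{\rm I}\,\ell$ and $y\in S$. In $S'$ both $(y,m)$ and $(u,\ell')$ join $x$ to $\ell$, and $y\ne u$. This contradicts uniqueness.

(4) \emph{There is a line $L$ of $S'$, not in $S$, that does not meet $[\infty]$.} Let $\ell=[0,0,0]$. By (2) there is a point $u\notin S$ on $\ell$. By (3), $u$ is not on $[\infty]$, and the other $q$ lines of $S'$ through $u$ are not lines of $S$. Only one line through $u$ meets $[\infty]$, so at least $q-1\ge1$ of these $q$ lines do not. Take $L$ to be one of them.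

(5) By (1), $L$ contains no point of $S$. So each point $x$ of $S$ is on exactly one line $m$ of $S'$ concurrent with $L$, and $m\in S$ by (1). Hence the lines of $S$ concurrent with $L$ form a spread of $S$, and it does not contain $[\infty]$. Its image under $\varphi$ (Lemma~\ref{lem:dual}) is an ovoid of $S$ that does not contain $\varphi([\infty])=(\infty)$.
\end{proof}

\section{The hyperoval of an ovoid missing $(\infty)$}\label{sec:shape}

From here through Proposition~\ref{prop:eight}, $\theta$ is an ovoid of $S$ with $(\infty)\notin\theta$, and $q$ is any power of $2$. The line $[\infty]$ carries exactly one point $(c)$ of $\theta$. After a translation in $x$ we may assume that it is $(0)$. Each line $[k]$ carries exactly one point $(k,f(k))$ of $\theta$. The lines $[0,y]$ contain $(0)$, so $\theta$ has no affine point with $x=0$. For $x\ne0$ the point $(x)$ is on $[\infty]$ and hence not in $\theta$, so each line $[x,y]$ carries exactly one affine point $(x,y,g_x(y))$ of $\theta$. Thus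
\begin{equation}\label{eq:theta}
\theta=\{(0)\}\cup\{(k,f(k)):k\in\mathbb F_q\}\cup\{(x,y,g_x(y)):x\in\mathbb F_q^*,\ y\in\mathbb F_q\}.
\end{equation}
The only lines not yet used are the $[k,b,e]$. We use them first in families of $q^2$, consisting of the lines $[k,b,e]$ that meet a fixed affine line in direction $P$.

\begin{lemma}\label{lem:ab}
\begin{enumerate}
\item[(i)] $f$ is a permutation of $\mathbb F_q$.
\item[(ii)] For $x_0\ne0$ and $w_0\in\mathbb F_q$ let $a=\#\{y:g_{x_0}(y)=w_0\}$ and $b=\#\{k:kx_0^2+f(k)=w_0\}$. Then $(a,b)$ is $(2,0)$ or $(0,2)$.
\end{enumerate}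
\end{lemma}

\begin{proof}
Fix $x_0,w_0\in\mathbb F_q$. The lines $[k,b',w_0+kx_0^2]$ with $k,b'\in\mathbb F_q$ are the $q^2$ lines of the form $[\cdot,\cdot,\cdot]$ that contain a point $(x_0,y,w_0)$ for some $y$. Each has exactly one point of $\theta$. We count on how many of them each point of $\theta$ lies.
\begin{itemize}
\item A point $(k,f(k))$ is on $q$ of them if $f(k)=w_0+kx_0^2$, and on none otherwise.
\item An affine point $(x,y,w)$ with $x\ne x_0$ is on exactly one: necessarily $k=(w+w_0)/(x+x_0)^2$, and then $b'=y+kx$.
\item An affine point $(x_0,y,w)$ is on $q$ of them if $w=w_0$, and on none otherwise.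
\item The point $(0)$ is on none.
\end{itemize}
If $x_0=0$, all $q(q-1)$ affine points of $\theta$ have $x\ne x_0$, so $q^2=q\cdot\#\{k:f(k)=w_0\}+q(q-1)$ and exactly one $k$ has $f(k)=w_0$. This is (i).

If $x_0\ne0$, then $q^2=qb+q(q-2)+qa$, so $a+b=2$. Suppose $a=b=1$. Then $(x_0,y,w_0)\in\theta$ for some $y$, and $w_0=kx_0^2+f(k)$ for some $k$. The two points $(x_0,y,w_0)$ and $(k,f(k))$ of $\theta$ are both on the line $[k,y+kx_0,f(k)]$, a contradiction.
\end{proof}

Let
\[
E=\{(x,w):x\in\mathbb F_q^*,\ w\in g_x(\mathbb F_q)\}.
\]
This is the projection along the $y$-direction of the affine part of $\theta$. By Lemma~\ref{lem:ab}(ii), each $(x,w)\in E$ comes from exactly two points of $\theta$, and so for each $x\ne0$ there are exactly $q/2$ values $w$ with $(x,w)\in E$.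

Lemma~\ref{lem:ab} has a geometric meaning. In a projective plane $\Pi$ over $\mathbb F_q$ with affine coordinates $(k,e)$, let $H$ be the set of the $q$ points $(k,f(k))$ together with the points at infinity of the horizontal and of the vertical lines.

\begin{lemma}\label{lem:hyper}
\begin{enumerate}
\item[(i)] Every line of $\Pi$ meets $H$ in $0$ or $2$ points; in particular, $H$ is a hyperoval. Through each point off $H$ there are exactly $q/2$ lines disjoint from $H$.
\item[(ii)] For $x\ne0$, we have $(x,w)\in E$ if and only if the line $e=x^2k+w$ of $\Pi$ is disjoint from $H$.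
\item[(iii)] For $\alpha,\delta\in\mathbb F_q$ the curve $w=\alpha x^2+\delta$ contains no point of $E$ if $\delta=f(\alpha)$, and exactly $q/2$ points of $E$ if $\delta\ne f(\alpha)$.
\end{enumerate}
\end{lemma}

\begin{proof}
The line at infinity meets $H$ in two points. A vertical line $k=k_0$ contains $(k_0,f(k_0))$ and one point of $H$ at infinity. A horizontal line $e=w_0$ contains one affine point of $H$, because $f$ is a permutation, and one at infinity. Every other line has the form $e=x^2k+w$ with $x\ne0$; its points in $H$ correspond to the $k$ with $kx^2+f(k)=w$, and by Lemma~\ref{lem:ab}(ii) there are two of these if $(x,w)\notin E$ and none if $(x,w)\in E$. This proves (ii) and the first statement of (i). If $R\notin H$, the lines through $R$ that meet $H$ partition its $q+2$ points into pairs, so there are $(q+2)/2$ of them, and $q+1-(q+2)/2=q/2$ lines through $R$ miss $H$.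

For (iii), let $x\ne0$. By (ii), $(x,\alpha x^2+\delta)\in E$ iff the line $e=x^2k+\alpha x^2+\delta$ misses $H$. This is the line of slope $x^2$ through the point $(\alpha,\delta)$. As $x$ runs through $\mathbb F_q^*$, we obtain all lines through $(\alpha,\delta)$ except the horizontal and the vertical one, and those two meet $H$. So the curve contains as many points of $E$ as there are lines through $(\alpha,\delta)$ disjoint from $H$. By (i) this number is $0$ if $(\alpha,\delta)\in H$ and $q/2$ otherwise.
\end{proof}

The curves $w=\alpha x^2+\delta$ in (iii) are the projections of the lines $[\alpha,\beta,\delta]$ of $S$. They form only a two-parameter family. To bring triples of points of $E$ into play we need three parameters, and we add a linear term. For $\alpha,\gamma,\delta\in\mathbb F_q$ with $\gamma\ne0$ let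
\[
\Gamma(x)=\alpha x^2+\gamma x+\delta,\qquad I=I(\alpha,\gamma,\delta)=\#\{x\in\mathbb F_q^*:(x,\Gamma(x))\in E\},\qquad A=\frac{4I}q .
\]

\section{The case $q=4$ by hand}\label{sec:four}

Before the general argument we look at an example over the smallest field in which all the values $0,1,2,3$ of $A$ occur. It is not needed for the proofs. Let $\mathbb F_4=\{0,1,\omega,\omega^2\}$ with $\omega^2=\omega+1$, and let ${\rm Tr}(u)=u+u^2$. Then ${\rm Tr}(u^2)={\rm Tr}(u)$, ${\rm Tr}(u)=0$ for $u\in\{0,1\}$, and ${\rm Tr}(u)=1$ for $u\in\{\omega,\omega^2\}$.

\medskip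
\noindent\textbf{An ovoid.} Put
\[
f(k)=k^2,\qquad g_x(y)=x(y^2+y+\omega^2).
\]
We claim that \eqref{eq:theta} is then an ovoid of $S$. It has $1+4+12=17=q^2+1$ points. If they are pairwise noncollinear, they lie on $(q^2+1)(q+1)$ different lines, hence on all lines. The points $(0)$ and $(k,k^2)$ are pairwise noncollinear, $(0)$ is collinear with no affine point having $x\ne0$, and two of the affine points with the same $x$ have different $y$ and are not collinear. The point $(k,k^2)$ is collinear with $(x,y,w)$ iff $w=kx^2+k^2$. With $k=x^2u$ the right side is $x^4(u+u^2)=x(u+u^2)\in\{0,x\}$. But $g_x(y)/x=y^2+y+\omega^2$ is $\omega^2$ if $y\in\{0,1\}$ and $\omega$ if $y\in\{\omega,\omega^2\}$, so $g_x(y)\notin\{0,x\}$. Finally, consider $(x,y,w)$ and $(x',y',w')$ with $x\ne x'$ and use \eqref{eq:coll}. If $y,y'$ are in the same class $\{0,1\}$ or $\{\omega,\omega^2\}$, then $w+w'=c(x+x')$ with $c\in\{\omega,\omega^2\}$, while $y+y'\in\{0,1\}$. If they are in different classes, we may take $w=\omega x$ and $w'=\omega^2x'$, and $y+y'\in\{\omega,\omega^2\}$. Collinearity would give $\omega x+\omega^2x'=(y+y')(x+x')$, that is,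 $x'=0$ (if $y+y'=\omega$) or $x=0$ (if $y+y'=\omega^2$). Neither holds.

\medskip
\noindent\textbf{The numbers $I$.} The computation shows that $(x,w)\in E$ iff $x\ne0$ and $w/x\in\{\omega,\omega^2\}$, that is, ${\rm Tr}(w/x)=1$. For $x\ne0$ we have $x^{-1}=x^2$, so $\Gamma(x)/x=\alpha x+\gamma+\delta x^2$. Since ${\rm Tr}(\delta x^2)={\rm Tr}(\delta^2x^4)={\rm Tr}(\delta^2x)$,
\[
{\rm Tr}(\Gamma(x)/x)={\rm Tr}(\lambda x)+{\rm Tr}(\gamma),\qquad \lambda=\alpha+\delta^2 .
\]
If $\lambda\ne0$, then ${\rm Tr}(\lambda x)=1$ for two of the three $x\ne0$; if $\lambda=0$, for none. There are $4$ pairs $(\alpha,\delta)$ with $\lambda=0$ and $12$ with $\lambda\ne0$. Hence: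
\begin{itemize}
\item $\lambda=0$, $\gamma=1$: $I=0$, for $4$ triples $(\alpha,\gamma,\delta)$;
\item $\lambda\ne0$, $\gamma\in\{\omega,\omega^2\}$: $I=1$, for $24$ triples;
\item $\lambda\ne0$, $\gamma=1$: $I=2$, for $12$ triples;
\item $\lambda=0$, $\gamma\in\{\omega,\omega^2\}$: $I=3$, for $8$ triples.
\end{itemize}
Here $q/4=1$, so $A=I$, and $\sum(A-1)(A-2)(A-3)=-6\cdot4=-24=2(q-1)(q-8)$. We shall see that this sum has the value $2(q-1)(q-8)$ for every ovoid missing $(\infty)$ and every $q$. If $A$ is always in $\{0,1,2,3\}$, the sum is $-6$ times the number of curves that miss $E$, so it cannot be positive. For $q=4$ the restriction on $A$ is automatic, as there are only three values $x\ne0$. In general it requires an argument, and it is the heart of the proof.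

\medskip
\noindent\textbf{What to look for.} The same example shows the mechanism. Take $\alpha=\delta=0$ and $\gamma=\omega$, so $\Gamma(x)=\omega x$ and $I=3$. The surface $w=\omega x$ in ${\rm AG}(3,4)$ contains $2I=6$ points of $\theta$, namely those with $x\ne0$ and $y\in\{\omega,\omega^2\}$. Cut the surface into the curves $\ell_\beta=\{(x,\beta,\omega x)\}$. Two of them, $\ell_\omega$ and $\ell_{\omega^2}$, contain three points of $\theta$ each, and the other two contain none. But if we pair $\ell_\beta$ with $\ell_{\beta+\omega}=\ell_{\beta+\gamma}$, each pair contains exactly three. The points of $\theta$ on the surface are equally distributed over these $q/2$ pairs. If this happens in general, the share $2I/(q/2)=4I/q$ of each pair is an integer.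

\section{Each curve meets $E$ in a multiple of $q/4$ points}\label{sec:curves}

\begin{lemma}\label{lem:quarter}
For all $\alpha,\gamma,\delta$ with $\gamma\neq0$, the number $A=4I/q$ is an integer, and $A\in\{0,1,2,3\}$.
\end{lemma}

The idea is to cut the surface $w=\Gamma(x)$ into curves $\ell_\beta$ that are translates of each other in the direction $P$, and to form the pairs $X_\beta=\ell_\beta\cup\ell_{\beta+\gamma}$. The lines $[k,b,e]$ that meet $X_\beta$ cover every affine point off the surface exactly once. Counting their points in $\theta$ then shows that every $X_\beta$ has the same number of points of $\theta$.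

\begin{proof}
Fix $\alpha,\gamma,\delta$. For $\beta\in\mathbb F_q$ put
\[
\ell_\beta=\{(x,\alpha x+\beta,\Gamma(x)):x\in\mathbb F_q\},\qquad X_\beta=\ell_\beta\cup\ell_{\beta+\gamma}.
\]
(For $\gamma=0$ the set $\ell_\beta$ would be the line $[\alpha,\beta,\delta]$ of $S$.) The surface $w=\Gamma(x)$ is the disjoint union of the $q$ curves $\ell_\beta$, and each $\ell_\beta$ lies in exactly two of the sets $X_{\beta'}$, namely those with $\beta'=\beta$ and $\beta'=\beta+\gamma$. By Lemma~\ref{lem:ab}(ii), the surface contains exactly $2I$ affine points of $\theta$. Put $A_\beta=|\theta\cap X_\beta|$. Then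
\begin{equation}\label{eq:sumbeta}
\sum_{\beta\in\mathbb F_q}A_\beta=2\cdot 2I=4I .
\end{equation}
We show that $A_\beta$ does not depend on $\beta$. Then \eqref{eq:sumbeta} gives $qA_\beta=4I$ for each $\beta$, so $4I/q=A_\beta$ is a nonnegative integer, and $I\le q-1$ gives $4I/q<4$.

Let $\mathcal L_\beta$ be the set of lines of the form $[k,b,e]$ that meet $X_\beta$ in an affine point. We claim the following for an affine point $v=(x_0,y_0,w_0)$.
\begin{itemize}
\item If $v\in X_\beta$, then $v$ is on exactly $q$ lines of $\mathcal L_\beta$.
\item If $v$ is on the surface $w=\Gamma(x)$ but not in $X_\beta$, then $v$ is on no line of $\mathcal L_\beta$.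
\item If $v$ is not on the surface, then $v$ is on exactly one line of $\mathcal L_\beta$.
\end{itemize}
The first item holds because $v$ is on one line $[k,b,e]$ for each $k$. For the others put
\[
Y=y_0+\alpha x_0+\beta,\qquad D=w_0+\Gamma(x_0).
\]
So $v$ is on the surface iff $D=0$, and it is then in $\ell_\beta$ iff $Y=0$ and in $\ell_{\beta+\gamma}$ iff $Y=\gamma$. Let $v\notin X_\beta$. A line $[k,b,e]$ has one affine point for each $x$, so a line of $\mathcal L_\beta$ through $v$ meets $X_\beta$ only in points with $x=x_0+s$, $s\ne0$. The point of $\ell_\beta$ with $x=x_0+s$ has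
\[
y+y_0=Y+\alpha s,\qquad w+w_0=\Gamma(x_0+s)+w_0=D+\alpha s^2+\gamma s .
\]
By \eqref{eq:coll} it is collinear with $v$ iff $D+\alpha s^2+\gamma s=s(Y+\alpha s)$, that is, iff
\[
D=s(Y+\gamma).
\]
For $\ell_{\beta+\gamma}$ we replace $Y$ by $Y+\gamma$: collinearity holds iff
\[
D=sY .
\]
Suppose $D=0$. As $s\ne0$, the first condition forces $Y=\gamma$ and the second forces $Y=0$. Both are excluded because $v\notin X_\beta$. This is the second item.

Suppose $D\ne0$. The first condition has a solution iff $Y\ne\gamma$, and then $s=D/(Y+\gamma)$. The line joining $v$ to the corresponding point has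
\[
k=\frac{Y+\alpha s}{s}=\alpha+\frac{Y(Y+\gamma)}{D}.
\]
The second condition has a solution iff $Y\ne0$, and then $s=D/Y$ and
\[
k=\frac{Y+\gamma+\alpha s}{s}=\alpha+\frac{Y(Y+\gamma)}{D}.
\]
The two values of $k$ agree, so if both conditions are solvable they give the same line through $v$. At least one is solvable, since $Y=\gamma$ and $Y=0$ exclude each other; this is where $\gamma\ne0$ is used. This proves the third item.

Now count the pairs consisting of a point of $\theta$ and a line of $\mathcal L_\beta$ through it. Each line has exactly one point of $\theta$, so there are $|\mathcal L_\beta|$ pairs. The point $(0)$ is on no line $[k,b,e]$. Let $M_\beta$ be the number of pairs in which the point is one of the $(k,f(k))$. By the three items and since $\theta$ has $q(q-1)$ affine points, of which $2I$ are on the surface,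
\[
|\mathcal L_\beta|=M_\beta+qA_\beta+\bigl(q^2-q-2I\bigr).
\]
The automorphism $(x,y,w)\mapsto(x,y+\beta,w)$ of $S$ maps $X_0$ to $X_\beta$, hence $\mathcal L_0$ to $\mathcal L_\beta$, and it fixes every point $(k,f(k))$. So $|\mathcal L_\beta|=|\mathcal L_0|$ and $M_\beta=M_0$. Therefore $A_\beta=A_0$ for all $\beta$.
\end{proof}

\begin{remark}
With $m=x^2$ the curve $w=\Gamma(x)$ becomes $(w+\alpha m+\delta)^2=\gamma^2m$, a conic whose nucleus is the point at infinity of the $w$-axis, and every conic with this nucleus has such an equation. So the lemma says that every conic with this nucleus meets the set $\{(x^2,w):(x,w)\in E\}$ in $Aq/4$ points with $A\in\{0,1,2,3\}$.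
\end{remark}

\section{Three moments, and the proofs of Theorems~\ref{thm:ovoids} and~\ref{thm:main}}\label{sec:moments}

The total number of triples $(\alpha,\gamma,\delta)$ with $\gamma\ne0$ is $N=q^2(q-1)$. Let $\mathbb E$ denote the average over them. The variable $A$ takes at most four values, so its first three moments determine its distribution. Counting single points, pairs and triples of $E$ on a curve gives these moments.

\begin{lemma}\label{lem:moments}
We have
\[
\mathbb E[I]=\frac{q-1}2,\qquad\mathbb E[I(I-1)]=\frac{(q-1)(q-2)}4,\qquad\mathbb E[I(I-1)(I-2)]=\frac{(q-2)^3}8.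
\]
\end{lemma}

\begin{proof}
Recall that for each $x\ne0$ there are $q/2$ elements $(x,w)$ of $E$. Two elements with the same $x$ are never on a common curve $w=\Gamma(x)$.

\emph{Points.} $|E|=q(q-1)/2$, and each element is on $q(q-1)$ curves (choose $\alpha$ and $\gamma\ne0$; then $\delta$ is determined). So $\sum I=q^2(q-1)^2/2$.

\emph{Pairs.} There are $(q-1)(q-2)(q/2)^2$ ordered pairs $(x,w),(x',w')$ in $E$ with $x\ne x'$. For each pair and each $\gamma\ne0$ exactly one $(\alpha,\delta)$ works, because $x^2\ne x'^2$. So $\sum I(I-1)=(q-1)^2(q-2)q^2/4$.

\emph{Triples.} There are $(q-1)(q-2)(q-3)(q/2)^3$ ordered triples in $E$ with pairwise different $x$. By the Vandermonde determinant, each is on a unique curve $w=\alpha x^2+\gamma x+\delta$, but $\gamma$ may be $0$. We must subtract the triples on curves $w=\alpha x^2+\delta$. By Lemma~\ref{lem:hyper}(iii), $q^2-q$ of these curves contain $q/2$ points of $E$ each, and the other $q$ contain none. Hence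
\begin{align*}
\sum I(I-1)(I-2)&=(q-1)(q-2)(q-3)\frac{q^3}8-q(q-1)\cdot\frac q2\Bigl(\frac q2-1\Bigr)\Bigl(\frac q2-2\Bigr)\\
&=\frac{q^2(q-1)(q-2)}8\bigl[q(q-3)-(q-4)\bigr]=\frac{q^2(q-1)(q-2)^3}8 .
\end{align*}
Dividing the three sums by $N=q^2(q-1)$ gives the lemma.
\end{proof}

\begin{proposition}\label{prop:eight}
If $S$ has an ovoid not containing $(\infty)$, then $q\le8$.
\end{proposition}

\begin{proof}
From Lemma~\ref{lem:moments},
\[
\mathbb E[I^2]=\frac{(q-1)(q-2)}4+\frac{q-1}2=\frac{q(q-1)}4,
\]
and, since $I^3=I(I-1)(I-2)+3I(I-1)+I$,
\begin{align*}
\mathbb E[I^3]&=\frac{(q-2)^3}8+\frac{3(q-1)(q-2)}4+\frac{q-1}2\\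
&=\frac{(q^3-6q^2+12q-8)+(6q^2-18q+12)+(4q-4)}8=\frac{q^3-2q}8 .
\end{align*}
With $A=4I/q$ this becomes
\[
\mathbb E[A]=2-\frac2q,\qquad\mathbb E[A^2]=4-\frac4q,\qquad\mathbb E[A^3]=8-\frac{16}{q^2}.
\]
By Lemma~\ref{lem:quarter}, $A\in\{0,1,2,3\}$. To find how often $A=0$ occurs we use the cubic that vanishes at the other three values:
\begin{align*}
\mathbb E[(A-1)(A-2)(A-3)]&=\mathbb E[A^3-6A^2+11A-6]\\
&=\Bigl(8-\frac{16}{q^2}\Bigr)-\Bigl(24-\frac{24}q\Bigr)+\Bigl(22-\frac{22}q\Bigr)-6
=\frac{2(q-8)}{q^2}.
\end{align*}
For $A\in\{0,1,2,3\}$ the value of $(A-1)(A-2)(A-3)$ is $-6$ or $0$. So the average is at most $0$, and $q\le8$.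
\end{proof}

Multiplying the average by $N$ we see that exactly $(q-1)(8-q)/3$ of the curves miss $E$. For $q=4$ this is the number $4$ found in Section~\ref{sec:four}, and for $q=8$ no curve misses $E$. The sign of $q-8$ is the only place where the size of $q$ is used.

\begin{proof}[Proof of Theorem~\ref{thm:ovoids}]
The statement on ovoids is Proposition~\ref{prop:eight}. If $\mathcal R$ is a spread of $S$ with $[\infty]\notin\mathcal R$, then by Lemma~\ref{lem:dual} $\varphi(\mathcal R)$ is an ovoid of $S$ with $(\infty)=\varphi([\infty])\notin\varphi(\mathcal R)$, and again $q\le8$.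
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:reduction} a proper extension of order $(s,q)$ gives an ovoid of $S$ not containing $(\infty)$. By Proposition~\ref{prop:eight}, $q\le8$.
\end{proof}

\section{Small $q$, and consequences for ovoids: proof of Theorem~\ref{thm:more}}\label{sec:cons}

An \emph{ovoid} of $\Delta={\rm PG}(3,q)$ is a set $\Omega$ of $q^2+1$ points, no three collinear, such that for each $p\in\Omega$ the lines meeting $\Omega$ only in $p$ are the $q+1$ lines through $p$ in a plane $\tau_p$, the tangent plane at $p$. So $\tau_p\cap\Omega=\{p\}$. Embed $\Delta$ as a solid (a three-dimensional subspace) in ${\rm PG}(4,q)$. We use the standard fact \cite[Chapter~3]{PT} that the following structure $T_3(\Omega)$ is a GQ of order $(q,q^2)$. Its points are the points of ${\rm PG}(4,q)\setminus\Delta$, the solids meeting $\Delta$ in a tangent plane of $\Omega$, and a symbol $(\infty)$. Its lines are the lines not contained in $\Delta$ that meet $\Omega$, and the points of $\Omega$. Incidence is as in $T_2$: a point off $\Delta$ is incident with the lines through it that meet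 $\Omega$; a solid is incident with the lines of the first kind it contains and with the unique point of $\Omega$ it contains; $(\infty)$ is incident with all points of $\Omega$ and with no other lines.

\begin{lemma}\label{lem:section}
Let $\pi\subset\Delta$ be a plane such that $O=\pi\cap\Omega$ is an oval of $\pi$. Then $T_2(O)$ is isomorphic to a proper subGQ of $T_3(\Omega)$.
\end{lemma}

\begin{proof}
Let $G\ne\Delta$ be a solid on $\pi$, so that $G\cap\Delta=\pi$, and build $T_2(O)$ in $G$. The affine points of $T_2(O)$ are points off $\Delta$, and all lines of $T_2(O)$ are lines of $T_3(\Omega)$. It remains to find the points of type (ii). Let $\sigma\subset G$ be a plane meeting $\pi$ in the tangent $t_p$ of $O$ at $p$. The line $t_p$ meets $\Omega$ only in $p$, so $t_p\subset\tau_p$. As $\sigma\cap\Delta=\sigma\cap\pi=t_p$, the planes $\sigma$ and $\tau_p$ meet exactly in the line $t_p$ and span a solid $\hat\sigma$. Since $\sigma\not\subset\Delta$, we have $\hat\sigma\cap\Delta=\tau_p$, so $\hat\sigma$ is a point of $T_3(\Omega)$. Moreover $\hat\sigma\ne G$, for otherwise $\tau_p\subset G\cap\Delta=\pi$ and $\tau_p=\pi$,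 although $\pi$ has $q+1>1$ points in $\Omega$. So $\hat\sigma\cap G=\sigma$.

Map $\sigma$ to $\hat\sigma$, and $(\infty)$ to $(\infty)$, and leave the other elements fixed. The map is injective because $\hat\sigma\cap G=\sigma$. A line in $G$ is contained in $\hat\sigma$ iff it is contained in $\sigma$, and the unique point of $\Omega$ in $\hat\sigma$ is $p$. So incidence and nonincidence are preserved. The image is proper since $q^2>q$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
\emph{Necessity.} If $S$ is isomorphic to a proper subGQ of a GQ of order $(s,q)$, then $q\le8$ by Propositions~\ref{prop:reduction} and~\ref{prop:eight}. If it is isomorphic to a proper subGQ of a GQ of order $(q,t)$, then the dual of $S$, which is isomorphic to $S$ by Lemma~\ref{lem:dual}, is isomorphic to a proper subGQ of a GQ of order $(t,q)$, and again $q\le8$.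

\emph{Existence.} By the same dualization it suffices to embed $S$ properly in a GQ of order $(q,q^2)$ for $q=2,4,8$. By Lemma~\ref{lem:section} it suffices to find an ovoid of ${\rm PG}(3,q)$ with a pointed conic as a plane section.

For $q=4$, the pointed conic consists of $5$ points, no three collinear. Such points lie on a nondegenerate conic, which has exactly $5$ points, so the pointed conic is a conic. For $q=2$, a conic consists of three noncollinear points, and the group of the plane is transitive on such triples, so the pointed conic is again a conic. An elliptic quadric of ${\rm PG}(3,q)$ is an ovoid, its plane sections with more than one point are conics, and all conics are projectively equivalent. So an elliptic quadric serves for $q=2,4$.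

For $q=8$, let $\sigma:x\mapsto x^4$. Then $x^{\sigma^2}=x^{16}=x^2$, and
\[
\Omega=\{(1,x,y,xy+x^{\sigma+2}+y^\sigma):x,y\in\mathbb F_8\}\cup\{(0,0,0,1)\}
\]
is the Tits ovoid, a standard ovoid of ${\rm PG}(3,8)$. In coordinates $(X_0,X_1,X_2,X_3)$, the plane $X_1=0$ meets it, omitting the coordinate $X_1$, in $\{(1,y,y^4):y\in\mathbb F_8\}\cup\{(0,0,1)\}$. With $y=t^2$ we have $y^4=t^8=t$, so the section is $\{(1,t^2,t):t\in\mathbb F_8\}\cup\{(0,0,1)\}=\mathcal O$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Let $O$ be one of the ovals $\mathcal O$, $\mathcal C$, and let $M$ be the common point of its tangents: $M=P$ for $\mathcal O$ and $M=n$ for $\mathcal C$. Every line of $\pi$ through $M$ is a tangent of $O$. An ovoid of $T_2(O)$ containing $(\infty)$ contains no point of type (ii), since each of these is on a line of type (b) with $(\infty)$. So it is $\{(\infty)\}\cup B$, where $B$ is a set of affine points meeting each line of type (a) exactly once. Conversely, every such $B$ gives an ovoid. As the $q^2$ lines of type (a) through one point of $O$ partition the affine points, $|B|=q^2$.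

We claim that $B$ also meets exactly once every line $m\not\subset\pi$ through $M$. Each of the $q+1$ planes on $m$ meets $\pi$ in a line through $M$, which is tangent to $O$ at some point $p$. The $q$ lines on $p$ in this plane, other than the one in $\pi$, partition the affine points of the plane and are of type (a), so the plane contains exactly $q$ points of $B$. Counting the points of $B$ over the $q+1$ planes, $(q+1)q=q^2+q|B\cap m|$, so $|B\cap m|=1$.

Hence the admissible sets $B$ for $O$ are exactly the sets of affine points that meet once each line not in $\pi$ through a point of the hyperoval $O\cup\{M\}$. For $\mathcal O$ and $\mathcal C$ this hyperoval is the same, since $\mathcal O\cup\{P\}=\mathcal C\cup\{n\}$, so the admissible sets are the same. For $q\ge16$ every ovoid of $T_2(\mathcal O)$ contains $(\infty)$ by Theorem~\ref{thm:ovoids}.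
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
If an ovoid $\Omega$ of ${\rm PG}(3,q)$ had a pointed conic $\mathcal O$ as a plane section, then by Lemma~\ref{lem:section} $T_2(\mathcal O)$ would be isomorphic to a proper subGQ of $T_3(\Omega)$, a GQ of order $(q,q^2)$. By part (a), $q\le8$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{MPS} Giusy Monzillo, Tim Penttila, Alessandro Siciliano, \emph{Classification of spreads of Tits quadrangles of order 64}, arXiv:2305.03346 (2023).
\bibitem{PT} Payne and Thas, \emph{Finite Generalized Quadrangles}, Chapter 3.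
\end{thebibliography}

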